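# Fusion rules with dimensions that no Kac algebra can reproduce

## A first guess: every compact quantum group has a Kac twin

Take a compact quantum group and write down its irreducible representations, how their tensor products decompose, and their dimensions. Is there always a compact quantum group with a *bounded antipode* that has the same table? The natural first guess is yes: deforming a group may spoil the antipode, but the combinatorics of the representations looks indifferent to that. This guess is stated as a conjecture in Teodor Banica, "Fusion rules for representations of compact quantum groups", arXiv:math/9811039 (1998). We make it precise, see it pass the simplest tests, and then prove that it is false.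

**Conventions.** A *Woronowicz algebra* $A$ is a full Hopf $\mathbf C^*$-algebra in the sense of Woronowicz's axioms, that is, $A=C(G)$ for a compact quantum group $G$. A (finite dimensional) corepresentation is an invertible matrix $u=(u_{ij})$ over $A$ with $\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj}$. We write $\bar u=(u_{ij}^*)$, and $T\in\mathrm{Hom}(u,w)$ means $(T\otimes 1)u=w(T\otimes 1)$ for a scalar matrix $T$. The tensor product $u\otimes w$ has entries $u_{ij}w_{kl}$. For one-dimensional $\varepsilon$, $u\otimes\varepsilon$ is the matrix $u\varepsilon=(u_{ij}\varepsilon)$. Two one-dimensional corepresentations are equivalent only if they are equal.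

We use these textbook facts.

1. Every corepresentation is equivalent to a unitary one and is a direct sum of irreducibles. If $r,s$ are irreducible and unitary, $\mathrm{Hom}(r,s)$ is $0$ or consists of the multiples of one unitary. If $u$ is unitary, $\bar u$ is equivalent to a unitary corepresentation.
2. The coefficients of corepresentations span a dense Hopf $*$-algebra $\mathcal A\subset A$. Its antipode $\kappa$ is antimultiplicative and $\kappa(u_{ij})=(u^{-1})_{ij}$. The coefficients of an irreducible corepresentation are linearly independent. "Full" means that $A$ is the enveloping $\mathbf C^*$-algebra of $\mathcal A$.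
3. There is a unique Haar state $h$, with $(h\otimes id)\Delta(x)=(id\otimes h)\Delta(x)=h(x)1$. It vanishes on the coefficients of every irreducible other than $1$. With $\chi_V=\sum_iV_{ii}$ we have $\dim\mathrm{Hom}(1,V)=h(\chi_V)$. Also $\chi_{\bar r}=\chi_r^*$.
4. Frobenius reciprocity: $\dim\mathrm{Hom}(r,s)=\dim\mathrm{Hom}(1,s\otimes\bar r)$ and $\dim\mathrm{Hom}(v\otimes\eta,v)=\dim\mathrm{Hom}(\eta,\bar v\otimes v)$.

**Definition (Kac type).** $A$ is a *Woronowicz–Kac algebra* if its antipode is bounded. Equivalently, the antipode is a $\mathbf C^*$-antimorphism $\kappa$ (antimultiplicative and $*$-preserving) with $\kappa(u_{ij})=u_{ji}^*$ for the unitary corepresentations $u$.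

For example, $C(G)$ with $G$ a compact group is of Kac type, with $\kappa(f)(g)=f(g^{-1})$. So is the full $\mathbf C^*$-algebra of a discrete group, with $\kappa(g)=g^{-1}$.

**Definition (fusion semiring, deformation).** $R^+(A)$ is the set of equivalence classes of finite dimensional unitary corepresentations of $A$, with direct sum and tensor product. It carries $\dim:R^+(A)\to\mathbb N$. We say that $A$ is an *$R^+$-deformation* of $B$ if there is an isomorphism of semirings $R^+(A)\simeq R^+(B)$. It is *dimension-preserving* if such an isomorphism can be chosen to preserve dimensions.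

A semiring isomorphism sends $1$ to $1$, and irreducibles to irreducibles, because these are the indecomposable nonzero elements.

**Conjecture ("Anti-deformation").** Any Woronowicz algebra is a dimension-preserving $R^+$-deformation of a Woronowicz–Kac algebra.

## Testing the guess on free orthogonal algebras and their free products

Commutative algebras $C(G)$ and group algebras are already Kac, so they are their own twins. For a real test we need a non-Kac algebra.

**Definition (free orthogonal algebra).** For an invertible $n\times n$ matrix $F$ with $F\bar F$ scalar, $n\ge2$, let $A_o(F)$ be the universal unital $\mathbf C^*$-algebra generated by the entries of a unitary $v$ with $v=F\bar vF^{-1}$.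

We use a published result (Banica, C. R. Acad. Sci. Paris 322 (1996)): the irreducibles of $A_o(F)$ are $a_0=1,\ a_1=v,\ a_2,\dots$ with the $SU(2)$ fusion rules
$$a_k\otimes a_l=a_{|k-l|}+a_{|k-l|+2}+\cdots+a_{k+l}.$$

*A non-Kac instance.* Let $n=2$ and $F=\begin{pmatrix}0&t\\t^{-1}&0\end{pmatrix}$ with $t>1$, so $F^2=1$. From $v=F\bar vF$ we read $v_{21}=t^{-2}v_{12}^*$. Since $\bar v=FvF$, we have $\kappa(v_{12}^*)=(\bar v^{-1})_{12}=(Fv^*F)_{12}=t^2(v^*)_{21}=t^2v_{12}^*=t^4v_{21}$. In the Kac case this would be $\kappa(v_{12})^*=v_{21}$. But $v_{21}\ne0$, because $v$ is irreducible. So this algebra is not Kac.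

*The guess survives.* The algebra $A_o(I_n)$ is Kac. Indeed $v=\bar v$ makes the entries self-adjoint, and the transpose $v^t$ satisfies the defining relations in the opposite algebra, so $v_{ij}\mapsto v_{ji}=v_{ji}^*$ extends to a $\mathbf C^*$-antimorphism that agrees with the antipode on generators. Matching $a_k$ with $a_k$ gives an isomorphism $R^+(A_o(F))\simeq R^+(A_o(I_n))$. It preserves dimensions, because $\dim a_1=n$ on both sides and $\dim a_{k+1}=n\dim a_k-\dim a_{k-1}$.

*Free products also pass.* By Wang, CMP 167 (1995), the irreducibles of a free product are the alternating tensor products of nontrivial irreducibles of the factors. So the irreducibles of $A_o(F)*A_o(F')$ are alternating words in $a_k,b_k$ ($k\ge1$), and the unit $\emptyset$. Words whose touching letters lie in different factors multiply by concatenation. Otherwise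
$$(x\,a_k)\otimes(a_l\,y)=\sum_{\substack{j=|k-l|,|k-l|+2,\dots,k+l\\ j\ne0}}x\,a_j\,y\;+\;\delta_{kl}\;x\otimes y,\tag{1}$$
and likewise for $b$. The word-by-word matching with $A_o(I_p)*A_o(I_q)$ preserves dimensions. That free product is Kac: the two antimorphisms glue by universality.

To break the guess we need a feature of the table, dimensions included, on which boundedness of the antipode imposes a condition.

## Order-two symmetries force even dimension in the Kac case

Consider an irreducible $v$ with a nontrivial one-dimensional $\eta$ such that $\eta^2=1$ and $v\otimes\eta\simeq v$. The classical example is $O(2)$ with its defining representation and $\eta=\det$: here $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ commutes with rotations and anticommutes with reflections, so it intertwines $v$ and $v\eta$. The dimension is $2$, an even number. The intertwiner splits the space into two eigenspaces, and in the Kac case they turn out to have equal size.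

**Theorem A.** (i) *Let $B$ be a Woronowicz–Kac algebra, $v$ an irreducible corepresentation, and $\eta$ a one-dimensional corepresentation with $\eta\not\simeq1$, $\eta\otimes\eta\simeq1$, $v\otimes\eta\simeq v$. Then $\dim v$ is even.*
(ii) *For every odd $q\ge3$ there is a Woronowicz algebra $A$ with an irreducible $u$ of odd dimension $q+2$ and a one-dimensional $\varepsilon\not\simeq1$ with $\varepsilon\otimes\varepsilon\simeq1$, $u\otimes\varepsilon\simeq u$.*

*Hence $A$ (for example with $q=3$, $\dim u=5$) is not a dimension-preserving $R^+$-deformation of any Woronowicz–Kac algebra, and the conjecture is false.*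

The last sentence follows from (i) and (ii): a dimension-preserving isomorphism $\Phi$ would give $v=\Phi(u)$ irreducible of odd dimension and $\eta=\Phi(\varepsilon)$ one-dimensional, with $\eta\not\simeq1$, $\eta\otimes\eta\simeq1$, $v\otimes\eta\simeq v$, contradicting (i).

**Lemma 1.** *Let $B$ be Kac, $v$ a unitary corepresentation, $\eta\ne1$ a one-dimensional unitary corepresentation, $T\in\mathrm{Hom}(v,v\eta)$. Then $\mathrm{Tr}(T)=0$.*

*Proof.* The purpose of the first computation is to show that $\bar v$ is unitary on the side we need. We have $\kappa(v_{ij})=v_{ji}^*$, hence also $\kappa(v_{il}^*)=\kappa(v_{il})^*=v_{li}$. Since $\kappa$ is antimultiplicative,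
$$\sum_iv_{ki}^*v_{li}=\sum_i\kappa(v_{ik})\kappa(v_{il}^*)=\kappa\Big(\sum_iv_{il}^*v_{ik}\Big)=\kappa\big((v^*v)_{lk}\big)=\delta_{kl}.$$
Now $(T\otimes1)v=v\eta(T\otimes1)=v(T\otimes\eta)$, and multiplying by $v^*$ on the left gives
$$\sum_{k,l}v_{ki}^*T_{kl}v_{lj}=T_{ij}\,\eta .$$
Put $j=i$ and sum over $i$. The left side is $\sum_{k,l}T_{kl}\delta_{kl}=\mathrm{Tr}(T)1$, the right side is $\mathrm{Tr}(T)\eta$. As $\eta\ne1$, $\mathrm{Tr}(T)=0$. $\square$

*Proof of Theorem A(i).* Take $v,\eta$ unitary; then $\eta^2=1$. Choose $0\ne T\in\mathrm{Hom}(v,v\eta)$. It is invertible since $v$ and $v\eta$ are irreducible. Also $T\in\mathrm{Hom}(v\eta,v\eta^2)$, so $T^2\in\mathrm{Hom}(v,v\eta^2)=\mathrm{End}(v)=\mathbb C$, and we may rescale so that $T^2=1$. Then $T$ is diagonalizable with eigenvalues $\pm1$, and $\mathrm{Tr}\,T=0$ by Lemma 1. So both eigenvalues have the same multiplicity and $\dim v$ is even. $\square$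

## Block off-diagonal unitaries, and why the untwisted choice forces $p=q$

To prove (ii) we want $u$ of size $p+q$ with $TuT=u\varepsilon$, where $T=I_p\oplus(-I_q)$ and $\varepsilon=\varepsilon^*$, $\varepsilon^2=1$. Let us impose these relations, together with $u$ unitary and $u=F\bar uF^{-1}$, where $F=F_1\oplus F_2$ is block diagonal; the last relation makes $\bar u$ invertible, which Woronowicz's axioms require. Wherever $\varepsilon=1$, $u$ is block diagonal; this part is the free product $A_o(F_1)*A_o(F_2)$ of the previous test. Wherever $\varepsilon=-1$, $u$ is off-diagonal: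
$$u=\begin{pmatrix}0&c\\d&0\end{pmatrix},\qquad c,d\ \text{unitary rectangular},\qquad c=F_1\bar cF_2^{-1},\quad d=F_2\bar dF_1^{-1}.$$
If the off-diagonal equations have no solution in a nonzero algebra, then $\varepsilon=1$ and nothing has been built. So everything depends on solving them.

**The sensible first try, $F=I$.** Then $c=\bar c$ has self-adjoint entries. Here $cc^*=1$ is $p\times p$ and $c^*c=1$ is $q\times q$. Summing diagonals, $\sum_{i,j}c_{ij}c_{ij}^*=p$ and $\sum_{i,j}c_{ij}^*c_{ij}=q$. Self-adjointness makes the two sums equal, so $p=q$. The attempt stops exactly there.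

**One row does not suffice either.** Let $p=1$ and let $F_2$ be arbitrary. Then $c=(c_1,\dots,c_q)$ satisfies $c_i^*c_j=\delta_{ij}$ and $c_j=\sum_kc_k^*M_{kj}$ for a scalar matrix $M$. Hence $c_jc_i=\sum_kM_{kj}c_k^*c_i=M_{ij}$. Multiplying by $c_j^*$ on the left gives $c_i=M_{ij}c_j^*$. With $j=1$, all $c_i$ are multiples of $c_1^*$. They are nonzero multiples, because $c_i^*c_i=1$. If $q\ge2$, then $c_2$ is a nonzero multiple of $c_1$, contradicting $c_1^*c_2=0$.

**Twisting two rows.** So let $2\le p\le q$, and twist two rows of $F_1$ by a parameter $t\ge1$, keeping $F_2=I_q$: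
$$F_1=\begin{pmatrix}0&t\\t^{-1}&0\end{pmatrix}\oplus I_{p-2}.$$
Then $c=F_1\bar c$ says $c_{1j}^*=t\,c_{2j}$, $c_{2j}^*=t^{-1}c_{1j}$, and $c_{ij}^*=c_{ij}$ for $i\ge3$. Repeat the count:
$$q=\sum_{i,j}c_{ij}^*c_{ij}=t^2\sum_jc_{2j}c_{2j}^*+t^{-2}\sum_jc_{1j}c_{1j}^*+(p-2)=t^2+t^{-2}+p-2 .$$
This no longer forces $p=q$; it prescribes $t$. Put $m=q-p+2$; then $t^2+t^{-2}=m$, so $\lambda=t^{-2}$ is a root of $\lambda^2-m\lambda+1=0$. For $p=2$, $q=3$ we get $m=3$, $\lambda=\frac{3-\sqrt5}2$, $t=\frac{1+\sqrt5}2$.

Look for $c=c_0\oplus I_{p-2}$ with $c_0$ of size $2\times m$. Writing $x_j=c_{1j}$, the second row is $t^{-1}x_j^*$. Unitarity of $c_0$ then means precisely the relations of Lemma 2 below.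

For $m=2$ we have $\lambda=1$, and the scalars $x_1=\frac1{\sqrt2}$, $x_2=\frac i{\sqrt2}$ satisfy them: $2|x_j|^2=1$, $\bar x_1x_2+x_1\bar x_2=0$, $x_1^2+x_2^2=0$, $|x_1|^2+|x_2|^2=1$. For $m\ge3$ no finite matrices can work: a normalized trace would give $1=\sum_j\mathrm{tr}(x_jx_j^*)=\sum_j\mathrm{tr}(x_j^*x_j)=\lambda^{-1}>1$. We need operators on an infinite dimensional space.

## Projected creation operators and the Calkin algebra

**Lemma 2.** *Let $m\ge2$ and let $\lambda\in(0,1]$ be the smaller root of $\lambda^2-m\lambda+1=0$. There are elements $x_1,\dots,x_m$ of a nonzero unital $\mathbf C^*$-algebra with*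
$$x_i^*x_j+\lambda x_ix_j^*=\delta_{ij},\qquad\sum_jx_jx_j^*=1,\qquad\sum_jx_j^2=0,\qquad\sum_jx_j^*x_j=\lambda^{-1}.\tag{2}$$

Creation operators $\xi\mapsto e_j\otimes\xi$ on the full Fock space satisfy $S_i^*S_j=\delta_{ij}$, and $\sum_jS_jS_j\xi=\Omega\otimes\xi\ne0$ with $\Omega=\sum_ke_k\otimes e_k$. To obtain $\sum_jx_j^2=0$ we remove $\Omega$ from the space everywhere. The same removal produces the $\lambda$-term, with a coefficient $\varphi_n$ depending on the level $n$ and tending to $\lambda$. Passing to the Calkin algebra replaces $\varphi_n$ by its limit.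

*Proof.* **Step 1: the spaces.** We define the Fock space without $\Omega$. Let $K=\mathbb C^m$ with standard basis $(e_k)$, let $e_k^*=\langle e_k,\cdot\rangle$, and let $\Omega=\sum_ke_k\otimes e_k$, $\Omega^*=\langle\Omega,\cdot\rangle$. Then $\|\Omega\|^2=m$, $\Omega^*(e_j\otimes e_k)=\delta_{jk}$, and
$$(1\otimes\Omega^*)(\Omega\otimes\xi)=\sum_ke_k\,\Omega^*(e_k\otimes\xi)=\xi\qquad(\xi\in K).\tag{3}$$
Put $K_0=\mathbb C$, $K_1=K$. For $n\ge2$ let $K_n\subset K^{\otimes n}$ be the set of vectors killed by $\Omega^*$ applied to any two adjacent legs. Let $P_n$ be the projection onto $K_n$. Then $K_n\subset K\otimes K_{n-1}$ for $n\ge1$, and for $n\ge2$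
$$K_n=\{\zeta\in K\otimes K_{n-1}:(\Omega^*\otimes1)\zeta=0\}.$$

**Step 2: the coefficients.** We define $\varphi_n$ and find its limit. Let $\varphi_0=0$, $\varphi_n=1/(m-\varphi_{n-1})$. The function $s\mapsto1/(m-s)$ is increasing on $[0,\lambda]$ and fixes $\lambda$, since $\lambda(m-\lambda)=1$. As $\varphi_1=1/m>\varphi_0$, induction shows that $(\varphi_n)$ increases and stays in $[0,\lambda]$. Its limit is a fixed point, that is, a root of $s^2-ms+1$, in $[0,\lambda]$. The only such root is $\lambda$, so $\varphi_n\to\lambda$.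

**Step 3: the projections.** We compute $P_{n+1}$ on $K\otimes K_n$. For $n\ge1$ define
$$V_n:K_{n-1}\to K\otimes K_n,\qquad V_n\xi=(1\otimes P_n)(\Omega\otimes\xi).$$
For $\zeta\in K\otimes K_n$ we have $\langle V_n\xi,\zeta\rangle=\langle\Omega\otimes\xi,\zeta\rangle=\langle\xi,(\Omega^*\otimes1)\zeta\rangle$. The vector $(\Omega^*\otimes1)\zeta$ lies in $K_{n-1}$, because $\zeta\in K\otimes K\otimes K_{n-1}$. So $V_n^*\zeta=(\Omega^*\otimes1)\zeta$, and $K_{n+1}=\ker V_n^*=(\mathrm{ran}\,V_n)^\perp$ inside $K\otimes K_n$.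

We claim that $V_n^*V_n=\varphi_n^{-1}$. Given this, $\varphi_nV_nV_n^*$ is the projection onto $\mathrm{ran}\,V_n$, and
$$P_{n+1}|_{K\otimes K_n}=1-\varphi_nV_nV_n^*.\tag{4}$$
For $n=1$, $V_1$ sends $1$ to $\Omega$, so $V_1^*V_1=m=\varphi_1^{-1}$. For $n\ge2$ assume the claim for $n-1$, so that (4) gives $P_n$ on $K\otimes K_{n-1}$. For $\xi\in K_{n-1}$,
$$\|V_n\xi\|^2=\langle\Omega\otimes\xi,(1\otimes P_n)(\Omega\otimes\xi)\rangle=m\|\xi\|^2-\varphi_{n-1}\|(1\otimes V_{n-1}^*)(\Omega\otimes\xi)\|^2 .$$
Here $(1\otimes V_{n-1}^*)(\Omega\otimes\xi)=(1\otimes\Omega^*\otimes1)(\Omega\otimes\xi)=\xi$ by (3) applied to the first leg of $\xi$. So $\|V_n\xi\|^2=(m-\varphi_{n-1})\|\xi\|^2=\varphi_n^{-1}\|\xi\|^2$, as claimed.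

**Step 4: infinite dimension.** This ensures that the Calkin algebra is nonzero. Since $V_n$ is injective, $\dim K_{n+1}=m\dim K_n-\dim K_{n-1}$. As $m\ge2$, $\dim K_{n+1}-\dim K_n\ge\dim K_n-\dim K_{n-1}\ge\cdots\ge m-1>0$. So $H=\bigoplus_nK_n$ is infinite dimensional, with all $K_n$ finite dimensional. (For $m=3$ the dimensions start $1,3,8,21$ and $\varphi_n$ starts $0,\frac13,\frac38,\frac8{21}$, approaching $\frac{3-\sqrt5}2\approx0.382$.)

**Step 5: the operators.** We define $S_j$ and compute the relations. For $\xi\in K_n$ put $S_j\xi=P_{n+1}(e_j\otimes\xi)\in K_{n+1}$; these are contractions on $H$. Their adjoints are $S_j^*\zeta=(e_j^*\otimes1)\zeta\in K_n$ for $\zeta\in K_{n+1}$, and $S_j^*=0$ on $K_0$.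

Let $\xi\in K_n$, $n\ge1$. Then $V_n^*(e_j\otimes\xi)=(\Omega^*\otimes1)(e_j\otimes\xi)=(e_j^*\otimes1)\xi=S_j^*\xi$. For $\theta\in K_{n-1}$, $V_n\theta=\sum_ke_k\otimes P_n(e_k\otimes\theta)=\sum_ke_k\otimes S_k\theta$. So (4) gives
$$S_j\xi=e_j\otimes\xi-\varphi_nV_nS_j^*\xi=e_j\otimes\xi-\varphi_n\sum_ke_k\otimes S_kS_j^*\xi .$$
Applying $S_i^*=e_i^*\otimes1$,
$$S_i^*S_j\xi=\delta_{ij}\xi-\varphi_nS_iS_j^*\xi\qquad(\xi\in K_n).\tag{5}$$
For $n=0$ this also holds: $S_j1=e_j$, and $\varphi_0=0$.

For $\zeta\in K_n$, $n\ge1$, $\sum_jS_jS_j^*\zeta=P_n\sum_je_j\otimes(e_j^*\otimes1)\zeta=P_n\zeta=\zeta$. For $\xi\in K_n$, $n\ge0$,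
$$\sum_jS_jS_j\xi=P_{n+2}(1\otimes P_{n+1})(\Omega\otimes\xi)=P_{n+2}(\Omega\otimes\xi)=0 .$$
The middle equality holds because $K_{n+2}\subset K\otimes K_{n+1}$. The last holds because vectors of $K_{n+2}$ are killed by $\Omega^*$ on the first two legs.

**Step 6: passing to the quotient.** By (5), $S_i^*S_j+\lambda S_iS_j^*-\delta_{ij}$ acts on $K_n$ as $(\lambda-\varphi_n)S_iS_j^*$. It preserves each finite dimensional $K_n$, and its norm there tends to $0$, so it is compact. The operator $1-\sum_jS_jS_j^*$ is the projection onto $K_0$, hence compact. So the images $x_j$ of $S_j$ in the Calkin algebra of $H$ satisfy the first three relations in (2). Putting $i=j$ in the first and summing, $\sum_jx_j^*x_j=m-\lambda=\lambda^{-1}$. $\square$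

## The algebras $A_{p,q}$

Let $2\le p\le q$, $m=q-p+2\ge2$, $\lambda$ as in Lemma 2, and $t=\lambda^{-1/2}\ge1$, so that $t^2+t^{-2}=m$. Put
$$F_1=\begin{pmatrix}0&t\\t^{-1}&0\end{pmatrix}\oplus I_{p-2},\qquad F_2=I_q,\qquad F=F_1\oplus F_2,\qquad T=\mathrm{diag}(\tau_i)=I_p\oplus(-I_q).$$
Then $F$ is real, $F^2=1$ and $FT=TF$. Let $A=A_{p,q}$ be the universal unital $\mathbf C^*$-algebra generated by $u_{ij}$ $(1\le i,j\le p+q)$ and $\varepsilon$ with relations
$$u\ \text{unitary},\quad u=F\bar uF^{-1},\quad\varepsilon=\varepsilon^*,\ \varepsilon^2=1,\quad u_{ij}\varepsilon=\tau_i\tau_ju_{ij}\ \ (\text{that is, } TuT=u\varepsilon).\tag{6}$$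
The relations bound the norms of the generators and have the solution $u=I$, $\varepsilon=1$, so $A$ exists and is nonzero.

**Step 1: $\varepsilon$ is central.** We use this throughout. Taking adjoints in (6), $\varepsilon u_{ij}^*=\tau_i\tau_ju_{ij}^*$. Since $u=F\bar uF^{-1}$ and $F$ commutes with $T$, $u_{ij}$ is a combination of elements $u_{kl}^*$ with $\tau_k=\tau_i$, $\tau_l=\tau_j$. So $\varepsilon u_{ij}=\tau_i\tau_ju_{ij}=u_{ij}\varepsilon$. Taking adjoints, $\varepsilon$ also commutes with $u_{ij}^*$.

**Step 2: $A$ is a Woronowicz algebra.** We construct $\Delta$ and check Woronowicz's conditions. Put $U_{ij}=\sum_ku_{ik}\otimes u_{kj}$. Then $U$ is a product of two commuting copies of $u$ as matrices (the product $u_{(1)}u_{(2)}$, where $u_{(1)}$ has entries $u_{ij}\otimes1$ and $u_{(2)}$ has entries $1\otimes u_{ij}$), in the sense that the entries of one copy commute with those of the other. So $U$ is unitary and $\bar U=\bar u_{(1)}\bar u_{(2)}$, whence $F\bar UF^{-1}=(F\bar u_{(1)}F^{-1})(F\bar u_{(2)}F^{-1})=U$. Moreover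
$$U_{ij}(\varepsilon\otimes\varepsilon)=\sum_k\tau_i\tau_k\tau_k\tau_j\,u_{ik}\otimes u_{kj}=\tau_i\tau_jU_{ij}.$$
By universality $\Delta(u_{ij})=U_{ij}$, $\Delta(\varepsilon)=\varepsilon\otimes\varepsilon$ defines a $*$-homomorphism, coassociative on generators and hence everywhere. The entries of the unitary $w=u\oplus\varepsilon$ generate $A$, and $\bar w$ is invertible since $\bar u=F^{-1}uF$. By Woronowicz (*Compact matrix pseudogroups*, CMP 111 (1987); *A remark on compact quantum matrix groups*, Lett. Math. Phys. 21 (1991)), $A$ is a Woronowicz algebra. It is full: any $*$-representation of its dense Hopf $*$-algebra sends $u_{ij},\varepsilon$ to solutions of (6), so it extends to $A$ by universality.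

**Lemma 3.** *There is a unital $*$-homomorphism $\rho$ from $A_{p,q}$ to a nonzero $\mathbf C^*$-algebra with $\rho(\varepsilon)=-1$ and $\rho(u)=\begin{pmatrix}0&c\\d&0\end{pmatrix}$. In particular $\varepsilon\ne1$.*

*Proof.* With $x_j$ from Lemma 2 put
$$c_0=\begin{pmatrix}x_1&\cdots&x_m\\t^{-1}x_1^*&\cdots&t^{-1}x_m^*\end{pmatrix},\qquad d_0=\begin{pmatrix}t^{-1}x_1&x_1^*\\\vdots&\vdots\\t^{-1}x_m&x_m^*\end{pmatrix},$$
and $c=c_0\oplus I_{p-2}$, $d=d_0\oplus I_{p-2}$. Since $m+p-2=q$, $c$ has size $p\times q$ and $d$ has size $q\times p$.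

*Unitarity.* Both $(c_0^*c_0)_{ij}$ and $(d_0d_0^*)_{ij}$ equal $x_i^*x_j+t^{-2}x_ix_j^*=\delta_{ij}$, as $t^{-2}=\lambda$. The diagonal entries of $c_0c_0^*$ and of $d_0^*d_0$ are $\sum_jx_jx_j^*=1$ and $t^{-2}\sum_jx_j^*x_j=1$ (in opposite orders). The off-diagonal entries are $t^{-1}\sum_jx_j^2=0$ or its adjoint. So $c,d$ are unitary, and hence so is the block matrix.

*Relation $u=F\bar uF^{-1}$.* It reads $c=F_1\bar c$ and $d=\bar dF_1^{-1}=\bar dF_1$. The summands $I_{p-2}$ are fixed. For the rest,
$$(F_1\bar c_0)_{1j}=t\,(t^{-1}x_j^*)^*=x_j,\qquad(F_1\bar c_0)_{2j}=t^{-1}x_j^*,$$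
$$(\bar d_0F_1)_{j1}=t^{-1}(x_j^*)^*=t^{-1}x_j,\qquad(\bar d_0F_1)_{j2}=t\,(t^{-1}x_j)^*=x_j^*.$$

*Relations with $\varepsilon$.* Conjugating an off-diagonal matrix by $T$ changes its sign, so $T\rho(u)T=-\rho(u)=\rho(u)\rho(\varepsilon)$. All relations (6) hold, so $\rho$ exists. $\square$

## Irreducibility of $u$ in $A_{2,q}$ and the disproof

*Proof of Theorem A(ii).* Let $p=2$, $q\ge3$ odd, $A=A_{2,q}$. Then $\varepsilon$ is a one-dimensional corepresentation with $\varepsilon^2=1$, and $\varepsilon\ne1$ by Lemma 3, so $\varepsilon\not\simeq1$. Since $TuT=u\varepsilon$, $u\otimes\varepsilon\simeq u$. Also $\dim u=q+2$ is odd. It remains to show $\mathrm{End}(u)=\mathbb C$. Let $M\in\mathrm{End}(u)$.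

**Step 1: characters of $A$.** These cut $M$ down to a diagonal matrix. The assignments
$$u\mapsto I_2\oplus g,\ \varepsilon\mapsto1\quad(g\in O(q)),\qquad u\mapsto\mathrm{diag}(i,-i)\oplus I_q,\ \varepsilon\mapsto1$$
satisfy (6). Indeed both matrices are unitary and block diagonal. For the first, $F_1F_1^{-1}=I_2$ and $g$ is real. For the second, $F_1\,\mathrm{diag}(\alpha,\beta)F_1^{-1}=\mathrm{diag}(\beta,\alpha)$, so $F_1\,\overline{\mathrm{diag}(i,-i)}\,F_1^{-1}=\mathrm{diag}(i,-i)$. So $M$ commutes with all these matrices. Commuting with $I_2\oplus(-I_q)$ kills the off-diagonal blocks, and since $O(q)$ acts irreducibly on $\mathbb C^q$ the second diagonal block is scalar: $M=M_1\oplus\mu I_q$. Commuting with $\mathrm{diag}(i,-i)\oplus I_q$ gives $M_1=\mathrm{diag}(m_1,m_2)$.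

**Step 2: the off-diagonal representation.** This ties the entries together. Applying $\rho$ of Lemma 3 to $(M\otimes1)u=u(M\otimes1)$ gives $m_ic_{ij}=\mu c_{ij}$ for $i=1,2$ and all $j$. Each row of $c$ is nonzero because $cc^*=1$. So $m_1=m_2=\mu$, and $M$ is scalar. $\square$

So Theorem A is proved. The algebra $A_{2,3}$, with its $5$-dimensional irreducible $u$ and $u\otimes\varepsilon\simeq u$, has no dimension-preserving Kac twin, and **the anti-deformation conjecture is false**.

## The full stabilizer group of a Kac corepresentation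

Lemma 1 does not use $\eta^2=1$, so it constrains the whole group of $\eta$'s that fix $v$.

**Theorem B.** *Let $B$ be Woronowicz–Kac, $v$ irreducible of dimension $d$, and $\Gamma$ the group of one-dimensional $\eta$ with $v\otimes\eta\simeq v$. Then $\Gamma$ is finite, and there is a 2-cocycle $\omega$ on $\Gamma$ such that $|\Gamma|$ divides $d\cdot\dim\sigma$ for every irreducible representation $\sigma$ of $\mathbb C_\omega[\Gamma]$. In particular $|\Gamma|$ divides $d^2$, and if $\Gamma$ is cyclic, $|\Gamma|$ divides $d$.*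

Here $\mathbb C_\omega[\Gamma]$ is the twisted group algebra: it has basis $(\lambda_\eta)$ and product $\lambda_\eta\lambda_\nu=\omega(\eta,\nu)\lambda_{\eta\nu}$. For the dihedral group of order $8$, the unique $2$-dimensional irreducible $v$ is fixed by all four characters. There $|\Gamma|=4$ divides $d^2=4$ but not $d=2$.

*Proof.* **Step 1: finiteness.** By Frobenius reciprocity each $\eta\in\Gamma$ is contained in $\bar v\otimes v$. Distinct $\eta$ are inequivalent, so $|\Gamma|\le d^2$.

**Step 2: a projective representation.** We make $\Gamma$ act on $\mathbb C^d$. Take $v$ unitary and choose unitaries $T_\eta\in\mathrm{Hom}(v,v\eta)$ with $T_1=1$. Then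
$$T_\eta T_\nu v=T_\eta v\,\nu\,T_\nu=v\,\eta\nu\,T_\eta T_\nu ,$$
so $T_\eta T_\nu\in\mathrm{Hom}(v,v\eta\nu)$, which is one-dimensional. Hence $T_\eta T_\nu=\omega(\eta,\nu)T_{\eta\nu}$ with $|\omega|=1$, and associativity makes $\omega$ a 2-cocycle. So $\mathbb C_\omega[\Gamma]$ acts on $\mathbb C^d$. By Lemma 1 the character of this action is $d\,\delta_1$.

**Step 3: comparison with the regular representation.** We read off multiplicities. As $|\omega|=1$, $\mathbb C_\omega[\Gamma]$ acts on $\ell^2(\Gamma)$ by multiples of unitaries and is closed under adjoints there. So it is a finite dimensional $\mathbf C^*$-algebra, hence semisimple, and its regular representation contains each irreducible $\sigma$ with multiplicity $\dim\sigma$. Left multiplication by $\lambda_\eta$, $\eta\ne1$, permutes the basis up to scalars without fixed points, so the regular character is $|\Gamma|\delta_1$. Characters of inequivalent irreducibles are linearly independent. So $\sigma$ has multiplicity $d\dim\sigma/|\Gamma|$ in $\mathbb C^d$, and this number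 is an integer: $|\Gamma|$ divides $d\dim\sigma$.

**Step 4: the two consequences.** Let $g=\gcd_\sigma\dim\sigma$, an integer combination of the $\dim\sigma$. Then $|\Gamma|$ divides $dg$. Since $d$ is the sum of the dimensions of the constituents of $\mathbb C^d$, $g$ divides $d$. So $|\Gamma|$ divides $d^2$. If $\Gamma$ is cyclic of order $n$ with generator $\eta$, take a unitary $T\in\mathrm{Hom}(v,v\eta)$. Then $T^n\in\mathrm{End}(v)=\mathbb C$, and we rescale so that $T^n=1$. Choosing $T_{\eta^k}=T^k$ gives $\omega=1$; all irreducible representations of $\mathbb C[\Gamma]$ are one-dimensional, so $|\Gamma|$ divides $d$. $\square$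

## The fusion semiring of $A_{p,q}$

The parity argument settles $p+q$ odd only once $u$ is known to be irreducible for all $p$, and it says nothing when $p+q$ is even and $p\ne q$. The full answer for the family is as follows.

**Theorem C.** *Let $2\le p\le q$. The semiring $R^+(A_{p,q})$ does not depend on $(p,q)$, and $A_{p,p}$ is of Kac type. So every $A_{p,q}$ is an $R^+$-deformation of the Woronowicz–Kac algebra $A_{2,2}$. But $A_{p,q}$ is a dimension-preserving $R^+$-deformation of a Woronowicz–Kac algebra if and only if $p=q$.*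

This section proves the first two claims; the next one proves the equivalence.

**Step 0: $A_{p,p}$ is Kac.** We produce a bounded antipode. Here $m=2$ and $t=1$, so $F$ is real, symmetric and orthogonal, and $\bar u=F^{-1}uF$ is unitary. In the opposite algebra $A^{op}$ put $u'_{ij}=u_{ji}^*$, and check (6) for $u',\varepsilon$.

- *Unitarity.* With products of $A^{op}$, $(u'u'^*)_{ij}$ is computed in $A$ as $\sum_ku_{kj}u_{ki}^*=(\bar u^*\bar u)_{ji}=\delta_{ij}$, and $(u'^*u')_{ij}$ as $\sum_ku_{jk}^*u_{ik}=(\bar u\bar u^*)_{ji}=\delta_{ij}$.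
- *Conjugation.* Transposing $u=F\bar uF$ gives $u^t=F\bar u^tF$, so $\bar u^t=Fu^tF$. As $u'=\bar u^t$ and $\overline{u'}=u^t$, this is $u'=F\overline{u'}F^{-1}$.
- *Relation with $\varepsilon$.* The product $u'_{ij}\varepsilon$ of $A^{op}$ is $\varepsilon u_{ji}^*=\tau_i\tau_ju_{ji}^*=\tau_i\tau_ju'_{ij}$.

So $u_{ij}\mapsto u_{ji}^*$, $\varepsilon\mapsto\varepsilon$ extends to a $\mathbf C^*$-antimorphism of $A$. On the dense Hopf $*$-algebra, which is generated by the $u_{ij}$ and $\varepsilon$ (the $u_{ij}^*$ being combinations of the $u_{kl}$), it agrees with the antipode: both are antimultiplicative and they agree on $u_{ij}$ and $\varepsilon$. So the antipode is bounded.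

**Step 1: restriction to $\varepsilon=1$.** We compare $A$ with a quotient whose irreducibles are known. Let $p_0=\frac{1+\varepsilon}2$, $p_1=\frac{1-\varepsilon}2$, which are central projections, and let $A_0=Ap_0=A/(\varepsilon=1)$, with quotient map $x\mapsto xp_0$. In $A_0$ the last relation of (6) says $u_{ij}=0$ when $\tau_i\ne\tau_j$. So $u$ becomes $a\oplus b$ with $a=F_1\bar aF_1^{-1}$, $b=\bar b$ unitary and no other relations: $A_0=A_o(F_1)*A_o(I_q)$. Both sizes are at least $2$ and $F_1\bar F_1=1$. By the results of Banica and Wang quoted above, $\mathrm{Irr}(A_0)$ is the set $W$ of alternating words in $a_k,b_k$ ($k\ge1$), including $\emptyset$, with the rules (1), independent of $p,q$.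

Let $\sigma:W\to W$ exchange $a_k\leftrightarrow b_k$. It respects the fusion rules, and $\sigma(w)\ne w$ for $w\ne\emptyset$ since the first letters differ. The *degree* of a word is the sum of its indices; by (1), constituents of $x\otimes y$ have degree at most $\deg x+\deg y$.

*Haar states.* Let $h,h_0$ be the Haar states of $A,A_0$. We claim $h_0=h':=2h|_{Ap_0}$. By Lemma 3, $\varepsilon$ is an irreducible different from $1$, so $h(\varepsilon)=0$ and $h'(p_0)=1+h(\varepsilon)=1$. Since $\Delta(p_0)=\frac12(1\otimes1+\varepsilon\otimes\varepsilon)=p_0\otimes p_0+p_1\otimes p_1$, for $x\in Ap_0$ we have $\Delta(x)=\Delta(x)\Delta(p_0)$ and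
$$\Delta_0(x)=\Delta(x)(p_0\otimes p_0)=\Delta(x)(p_0\otimes1).$$
Hence $(id\otimes h')\Delta_0(x)=2h(x)p_0=h'(x)p_0$. Apply $h_0$. The right side becomes $h'(x)$. The left side is $h'((h_0\otimes id)\Delta_0(x))=h_0(x)h'(p_0)=h_0(x)$. So $h'=h_0$.

For a corepresentation $V$ of $A$ this gives $\dim\mathrm{Hom}_{A_0}(1,V)=h_0(\chi_Vp_0)=2h(\chi_Vp_0)=h(\chi_V)+h(\varepsilon\chi_V)$. Take $V=s\otimes\bar r$, so $\chi_V=\chi_s\chi_r^*$. Since $\varepsilon$ is central, $\varepsilon\chi_s\chi_r^*=\chi_s\chi_{r\varepsilon}^*$. So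
$$\dim\mathrm{Hom}_{A_0}(r,s)=\dim\mathrm{Hom}_A(r,s)+\dim\mathrm{Hom}_A(r\varepsilon,s).\tag{7}$$
Three consequences for irreducible $r,s$ of $A$:

- if $r\varepsilon\not\simeq r$, then $\mathrm{End}_{A_0}(r)$ has dimension $1$ and $r|_{A_0}$ is irreducible;
- if $r\varepsilon\simeq r$, then $\mathrm{End}_{A_0}(r)$ has dimension $2$ and $r|_{A_0}$ is a sum of two inequivalent irreducibles;
- if $r,s$ have a common constituent over $A_0$, then $s\simeq r$ or $s\simeq r\varepsilon$.

**Step 2: the irreducibles of $A$.** We claim that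
$$\mathrm{Irr}(A)=\{1,\varepsilon\}\cup\{R_w=R_{\sigma(w)}:w\in W\setminus\{\emptyset\}\},\qquad R_w|_{A_0}=w\oplus\sigma(w).$$
We construct $R_w$ by induction on $k=\deg w\ge1$, assuming the construction done for all degrees from $1$ to $k-1$. Replacing $w$ by $\sigma(w)$ if needed, write $w=a_{k_1}b_{k_2}a_{k_3}\cdots$, $k=\sum k_i$.

*Cutting down $u^{\otimes k}$.* Let $T_i$ be $T$ on the $i$th leg of $u^{\otimes k}$. Since $TuT=u\varepsilon$ with $\varepsilon$ central, $T_iu^{\otimes k}T_i=u^{\otimes k}\varepsilon$, and so $T_iT_j\in\mathrm{End}_A(u^{\otimes k})$. Let $s\in\{\pm\}^k$ be the sign pattern, starting with $+$, with runs of lengths $k_1,k_2,\dots$. A vector has pattern $s$ if $T_i$ acts on it as $s_i$ for every $i$. The projection onto vectors of pattern $s$ or $-s$ is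
$$\Pi=\prod_{i=1}^{k-1}\tfrac12(1+s_is_{i+1}T_iT_{i+1})\in\mathrm{End}_A(u^{\otimes k})$$
(the empty product $1$ if $k=1$). Put $X=\Pi u^{\otimes k}$. Over $A_0$, where $u=a\oplus b$ and $T=1\oplus(-1)$,
$$X|_{A_0}=(a^{\otimes k_1}\otimes b^{\otimes k_2}\otimes\cdots)\oplus(b^{\otimes k_1}\otimes a^{\otimes k_2}\otimes\cdots),$$
the summands being the subspaces of patterns $s$ and $-s$. Now $a^{\otimes k_1}$ is $a_{k_1}$ once plus terms $a_j$ with $j<k_1$, and so on. So the first summand contains $w$ once and otherwise only words of degree $<k$ (when an index drops to $0$, neighbors merge by (1), which does not raise the degree). Likewise the second contains $\sigma(w)$ once and otherwise only words of degree $<k$. So $w$ occurs exactly once in $X|_{A_0}$, inside the subspace of pattern $s$, where $T_1$ is scalar.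

*The component containing $w$.* Let $r\subset X$ be the irreducible over $A$ whose restriction contains $w$. Suppose $r|_{A_0}=w$. Then the space of $r$ is the $w$-component, on which $T_1$ is a scalar $\pm1$. Let $E\in\mathrm{End}_A(X)$ be the projection onto it. As $T_1$ commutes with $\Pi$, $T_1XT_1=X\varepsilon$, so $EXE\,\varepsilon=ET_1XT_1E=EXE$. That is, $r_{ij}\varepsilon=r_{ij}$, or $r_{ij}p_1=0$, for all $i,j$. Unitarity of $r$ gives $p_1=0$, so $\varepsilon=1$, contradicting Lemma 3. Hence, by the consequences of (7), $r|_{A_0}=w\oplus w''$ with $w''\ne w$ a constituent of $X|_{A_0}$.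

- If $w''=\emptyset$, then $r$ and $1$ have a common constituent, so $r\in\{1,\varepsilon\}$. These restrict to $\emptyset$ only, so this is impossible.
- If $1\le\deg w''<k$, then $r$ shares a constituent with $R_{w''}$, so $r\simeq R_{w''}$ or $r\simeq R_{w''}\varepsilon$. Since $R_{w''}|_{A_0}$ is reducible, $R_{w''}\varepsilon\simeq R_{w''}$. So $r\simeq R_{w''}$, whose restriction $w''\oplus\sigma(w'')$ does not contain $w$. This is impossible.

The only constituent of $X|_{A_0}$ left is $w''=\sigma(w)$. Put $R_w=r$. As $R_w|_{A_0}$ is reducible, $R_w\varepsilon\simeq R_w$. So any irreducible of $A$ whose restriction contains $w$ or $\sigma(w)$ is equivalent to $R_w$; in particular $R_w$ is well defined and $R_w=R_{\sigma(w)}$.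

*Completeness.* Any irreducible $r$ of $A$ has a constituent in $W$ over $A_0$. If it is $\emptyset$, then $r\in\{1,\varepsilon\}$; if it is $w\ne\emptyset$, then $r\simeq R_w$. In particular, for $k=1$ we have $X=u$ and $u|_{A_0}=a\oplus b=R_a|_{A_0}$. So $u=R_a$ is irreducible for all $2\le p\le q$.

**Step 3: the fusion rules.** We check that they do not involve $p,q$. We have $\varepsilon^2=1$ and $\varepsilon R_w=R_w\varepsilon=R_w$. For $x\ne\emptyset$ the word $x$ occurs over $A_0$ only in $R_x$, and once there. So the multiplicity of $R_x$ in $R_w\otimes R_{w'}$ is the multiplicity of $x$ in $(w+\sigma(w))(w'+\sigma(w'))$. The multiplicities of $1$ and $\varepsilon$ are equal, because $R_w\otimes R_{w'}\otimes\varepsilon\simeq R_w\otimes R_{w'}$, and they add up to the multiplicity of $\emptyset$. So $R^+(A_{p,q})$ is independent of $(p,q)$, and every $A_{p,q}$ is an $R^+$-deformation of $A_{2,2}$, which is Kac by Step 0.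

## A dimension count in $v^{\otimes3}$

**Step 4: a dimension-preserving Kac twin forces $p=q$.** Let $B$ be Kac and $\Phi:R^+(A_{p,q})\simeq R^+(B)$ dimension-preserving. Put $s=p+q$, $v=\Phi(u)$, $\eta=\Phi(\varepsilon)$, with $v$ unitary. Then $v$ is irreducible of dimension $s$, $\eta\ne1$, $\eta^2=1$, and $v\eta\simeq v\simeq\eta v$. By Theorem A(i), $s$ is even.

*Two involutions.* In $B$ the element $\eta$ need not commute with the entries of $v$, so we use both sides. Choose $T\in\mathrm{Hom}(v,v\eta)$ and $S\in\mathrm{Hom}(v,\eta v)$. As in the proof of Theorem A(i), both are invertible with scalar square, and we normalize $T^2=S^2=1$. By Lemma 1, $\mathrm{Tr}\,T=0$. Conjugation by $T$ turns $v$ into $v\eta$, conjugation by $S$ turns $v$ into $\eta v$, so $TS$ and $ST$ both lie in $\mathrm{Hom}(v,\eta v\eta)\simeq\mathbb C$. Hence $ST=\gamma\,TS$ with a scalar $\gamma$. From $STS^{-1}=\gamma T$, squaring gives $\gamma^2=1$. So $ST=\pm TS$.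

*Two endomorphisms of $v^{\otimes3}$.* Conjugating $v\otimes v$ by $T\otimes S$ gives the entries $(v_{ij}\eta)(\eta v_{kl})=v_{ij}v_{kl}$. So $T\otimes S\in\mathrm{End}(v\otimes v)$, and
$$P_0=T\otimes S\otimes1,\qquad Q_0=1\otimes T\otimes S$$
lie in $\mathrm{End}(v^{\otimes3})$.

*A large multiplicity-one piece.* Over $A_0$, $u^{\otimes3}$ restricts to $(a+b)^3$. Here $a\otimes a\otimes a=a_3+2a_1$, and the other seven products contain no $a_3$: those with both letters have degree-$3$ constituents with both letters, and $b\otimes b\otimes b=b_3+2b_1$. So $R_{a_3}$ has multiplicity $1$ in $u^{\otimes3}$, and $r=\Phi(R_{a_3})$ has multiplicity $1$ in $v^{\otimes3}$. Since $\dim a_2=p^2-1$ and $\dim a_3=p(p^2-1)-p$,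
$$\dim r=(p^3-2p)+(q^3-2q)=s(p^2-pq+q^2-2)=s(s^2-3pq-2).$$

*The sign.* By multiplicity one, $P_0,Q_0$ act on the space of $r$ as scalars. The scalars are nonzero, since $P_0^2=Q_0^2=1$. Now $P_0Q_0=T\otimes ST\otimes S$ and $Q_0P_0=T\otimes TS\otimes S$. If $ST=-TS$, then $P_0,Q_0$ would anticommute, which nonzero scalars cannot do. So $ST=TS$ and $P_0,Q_0$ commute.

*The count.* The traces of $P_0$, $Q_0$ and $P_0Q_0=T\otimes ST\otimes S$ vanish, as each contains the factor $\mathrm{Tr}\,T=0$. So each joint eigenspace of $(P_0,Q_0)$ has dimension $\mathrm{Tr}\,\frac{(1\pm P_0)(1\pm' Q_0)}4=\frac{s^3}4$, for every choice of the two signs. The space of $r$ lies in one of these, so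
$$s(s^2-3pq-2)\le\frac{s^3}4,\qquad\text{that is,}\qquad\tfrac34(s^2-4pq)=\tfrac34(p-q)^2\le2 .$$
Hence $|p-q|\le1$. Since $p+q$ is even, $p=q$. Conversely, if $p=q$ then $A_{p,p}$ is itself Kac by Step 0. This proves Theorem C. $\square$

## Which signatures $\{p,q\}$ can occur

Twisting one row failed above, and Theorem A starts at dimension $5$. The next theorem shows that both facts are forced when $\varepsilon$ commutes with the coefficients of $u$.

**Theorem D.** *Let $A$ be any Woronowicz algebra, $u$ an irreducible unitary corepresentation, $\varepsilon\ne1$ one-dimensional with $\varepsilon^2=1$, $\varepsilon$ commuting with the coefficients of $u$, and $u\varepsilon\simeq u$. Let $T\in\mathrm{Hom}(u,u\varepsilon)$ with $T^2=1$ have eigenvalue multiplicities $\{p,q\}$. Then $\{p,q\}=\{1,1\}$ or $p,q\ge2$, and all these cases occur. If $A$ is Kac then $p=q$. In particular, the smallest odd dimension of such a $u$ is $5$, attained by $A_{2,3}$.*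

*Proof.* **Step 1: the Kac case.** Here $\mathrm{Tr}\,T=0$ by Lemma 1, so $p=q$.

**Step 2: realization.** For $2\le p\le q$ take $A_{p,q}$: $u=R_a$ is irreducible by Step 2 of Theorem C, $\varepsilon$ is central, and $T=I_p\oplus(-I_q)$. For $\{1,1\}$ take $C(O(2))$ with its defining representation and $\varepsilon=\det$. The intertwiner $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ has $J^2=-1$, so $iJ$ is an intertwiner with square $1$, trace $0$, and eigenvalues $\pm1$.

**Step 3: normal form.** We diagonalize $T$. It is a multiple of a unitary $W\in\mathrm{Hom}(u,u\varepsilon)$, and $W^2$ is a scalar of modulus one. So $T^2=1$ forces the factor to have modulus one, and $T$ is unitary, hence self-adjoint. Conjugating $u$ by a unitary, we may take $T=\mathrm{diag}(\tau_k)=I_p\oplus(-I_q)$ and $TuT=u\varepsilon$.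

**Step 4: a positive matrix replacing the trace.** In the Kac case $\bar u$ is unitary; in general we keep track of how far it is from unitary. By Woronowicz, there is an invertible matrix $Q$ with $Q\bar uQ^{-1}$ unitary. Put $R=(Q^*Q)^{-1}$, positive and invertible. The two unitarity equations become $\bar uR\bar u^*=R$ and $\bar u^*R^{-1}\bar u=R^{-1}$, that is,
$$\sum_{k,l}u_{ik}^*R_{kl}u_{jl}=R_{ij},\qquad\sum_{k,l}u_{ki}(R^{-1})_{kl}u_{lj}^*=(R^{-1})_{ij}.\tag{8}$$
*$R$ is unique up to a scalar.* Suppose $\bar uR'\bar u^*=R'$. From $\bar uR\bar u^*=R$ we get $\bar u^*=R^{-1}\bar u^{-1}R$. So $\bar uR'R^{-1}\bar u^{-1}=R'R^{-1}$, and $R'R^{-1}\in\mathrm{End}(\bar u)=\mathbb C$, since $\bar u$ is irreducible along with $u$.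

*$R$ commutes with $T$.* Taking adjoints of the entries in $TuT=u\varepsilon$ gives $T\bar uT=\varepsilon\bar u$. Hence
$$\bar u(TRT)\bar u^*=T(T\bar uT)R(T\bar u^*T)T=T(\varepsilon\,\bar uR\bar u^*\,\varepsilon)T=T(\varepsilon R\varepsilon)T=TRT .$$
By uniqueness $TRT$ is proportional to $R$. Both have the same positive trace, so $TRT=R$, and $R=R_+\oplus R_-$ with blocks of sizes $p$ and $q$.

**Step 5: two trace identities.** We redo Lemma 1 with the weights $R$ and $R^{-1}$. From $Tu=u\varepsilon T$, multiplying by $u^*$ on the left, $\sum_{k,l}u_{ki}^*T_{kl}u_{lj}=T_{ij}\varepsilon$. Multiply by $R_{ij}$ and sum over $i,j$. By the first identity in (8), $\sum_{i,j}u_{ki}^*R_{ij}u_{lj}=R_{kl}$, so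
$$\sum_{k,l}T_{kl}R_{kl}=\varepsilon\sum_{i,j}T_{ij}R_{ij}.$$
As $\varepsilon\ne1$, both sums vanish: $\mathrm{Tr}\,R_+=\mathrm{Tr}\,R_-$.

Next, $Tu=u\varepsilon T$ multiplied by $\varepsilon$ on the right reads $uT=Tu\varepsilon$, because $\varepsilon$ commutes with the coefficients of $u$. Multiplying by $u^*$ on the right and using commutation again, $\sum_{k,l}u_{ik}T_{kl}u_{jl}^*=T_{ij}\varepsilon$. Multiply by $(R^{-1})_{ij}$ and sum. By the second identity in (8), $\sum_{i,j}u_{ik}(R^{-1})_{ij}u_{jl}^*=(R^{-1})_{kl}$, so in the same way $\mathrm{Tr}\,R_+^{-1}=\mathrm{Tr}\,R_-^{-1}$.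

**Step 6: the restriction on $p,q$.** If $q=0$, then $\mathrm{Tr}\,R_+=0$, impossible for a positive invertible matrix of size $p\ge1$; likewise for $p=0$. So $p,q\ge1$. If $p=1$, then $R_+$ is a number, and
$$1=\mathrm{Tr}\,R_+\,\mathrm{Tr}\,R_+^{-1}=\mathrm{Tr}\,R_-\,\mathrm{Tr}\,R_-^{-1}\ge q^2$$
by the Cauchy–Schwarz inequality for the eigenvalues of $R_-$. So $q=1$. Symmetrically, $q=1$ forces $p=1$. Thus $\{p,q\}=\{1,1\}$ or $p,q\ge2$. If $p+q$ is odd, then $\{p,q\}\neq\{1,1\}$, so $p,q\ge2$ and $p+q\ge5$. The value $5$ is attained by $A_{2,3}$. $\square$
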